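
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Prescribed $a$-numbers in $\mathbb{Z}_2$-towers over a supersingular elliptic curve}


\begin{abstract}
For a monodromy stable $\mathbb{Z}_p$-tower of curves $\mathcal T$ in characteristic $p$, Booher and Cais conjectured that the dimension of the kernel of the $r$-th power of the Cartier operator on the regular differentials of $\mathcal T(n)$ is, for large $n$, of the form $a(n)p^{2n}+b(n)p^n+c(n)+\lambda(n)n$ with $a,b,c,\lambda$ periodic in $n$. We show that this is false for $p=2$, $r=1$. Over a supersingular elliptic curve we construct towers ramified over one point, with upper breaks $3\cdot 2^{n-1}$, whose $a$-numbers are $2^{2n-3}+1+\varepsilon(n)$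 for $n\ge 3$, where $\varepsilon:\{3,4,\dots\}\to\{0,1\}$ is any prescribed function. We also prove that for $p=2$, $r=1$ the formula does hold when the base curve is ordinary and the ground field is algebraically closed.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $k$ be a perfect field of characteristic $p>0$. A \emph{$\mathbb Z_p$-tower of curves}
\[
\mathcal T:\ \cdots\to\mathcal T(2)\to\mathcal T(1)\to\mathcal T(0)
\]
over $k$ is the tower of smooth projective geometrically connected curves attached to a $\mathbb Z_p$-extension $L/K$ of function fields in one variable over $k$; the curve $\mathcal T(n)$ belongs to the subextension with group $\mathbb Z/p^n\mathbb Z$. We require that $L/K$ be totally ramified over a finite non-empty set $S$ of places and unramified elsewhere. For $Q\in S$ let $s_Q(\mathcal T(n))$ be the largest upper ramification break at $Q$ of the cover $\mathcal T(n)\to\mathcal T(0)$. The tower is \emph{monodromy stable} if for every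 $Q\in S$ there are $d_Q,c_Q\in\mathbb Q$ with
\[
s_Q(\mathcal T(n))=d_Q\,p^{n-1}+c_Q\qquad\text{for all } n\gg0 .
\]
For a curve $X$ over $k$ let $V$ be the Cartier operator on $H^0(X,\Omega^1_{X/k})$, and for $r\ge1$ put
\[
d_r(X)=\dim_k\ker\bigl(V^r: H^0(X,\Omega^1_{X/k})\to H^0(X,\Omega^1_{X/k})\bigr).
\]
The number $d_1(X)$ is the $a$-number of $X$.

For a monodromy stable tower the dimension of the whole space of differentials is easy to find. By Riemann--Hurwitz, a point $Q\in S$ contributes $\deg Q\cdot\sum_{l\le n}(p^l-p^{l-1})(u_l+1)$ to $2g(\mathcal T(n))-2$, where $u_l=s_Q(\mathcal T(l))$. Since $u_l=d_Qp^{l-1}+c_Q$ for large $l$, the genus equals $ap^{2n}+bp^n+c$ for $n\gg0$, with constants $a,b,c$. The following conjecture predicts that the subspaces $\ker V^r$ grow as regularly, up to periodic coefficients and a term linear in $n$.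

\begin{conjecture}[Booher--Cais \cite{BC}]
Fix $r\ge1$. For every monodromy stable $\mathbb Z_p$-tower $\mathcal T$ over a perfect field of characteristic $p$ there are a positive integer $m$ and functions $a,b,c,\lambda:\mathbb Z/m\mathbb Z\to\mathbb Q$ with
\[
d_r(\mathcal T(n))=a(n)p^{2n}+b(n)p^n+c(n)+\lambda(n)\,n\qquad\text{for } n\gg0 .
\]
\end{conjecture}

\subsection{Results}
We show that the conjecture is false, already for $p=2$ and $r=1$.

\begin{theorem}\label{thm:main}
Let $k$ be a perfect field of characteristic $2$ that is not algebraic over $\mathbb F_2$. Let $E:\eta^2+\eta=\xi^3$, a supersingular elliptic curve, and let $Q$ be its point at infinity. For every function $\varepsilon:\{3,4,\dots\}\to\{0,1\}$ there is a $\mathbb Z_2$-tower $\mathcal T$ over $k$ with $\mathcal T(0)=E$, totally ramified over $S=\{Q\}$ and unramified elsewhere, with $s_Q(\mathcal T(n))=3\cdot2^{n-1}$ for all $n\ge1$, and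
\[
d_1(\mathcal T(n))=2^{2n-3}+1+\varepsilon(n)\qquad(n\ge3).
\]
\end{theorem}

\begin{corollary}\label{cor:disproof}
The conjecture is false for $p=2$, $r=1$.
\end{corollary}

\begin{proof}
Let $k$ be as in Theorem~\ref{thm:main}, for example an algebraic closure of $\mathbb F_2(s)$. Let $\varepsilon(n)=1$ if $n$ is a square and $0$ otherwise, and take $\mathcal T$ as in the theorem. It is monodromy stable with $d_Q=3$, $c_Q=0$. Suppose $m,a,b,c,\lambda$ are as in the conjecture. For large $n\in m\mathbb Z$,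
\[
\varepsilon(n)=\bigl(a(0)-\tfrac18\bigr)4^n+b(0)2^n+\lambda(0)n+c(0)-1 .
\]
The left side is bounded, so $a(0)=\frac18$, $b(0)=0$, $\lambda(0)=0$, and $\varepsilon$ is constant on the large elements of $m\mathbb Z$. But $m\mathbb Z$ contains the squares $(mj)^2$, and as soon as $2j\ge m$ it contains one of the $2j$ non-squares $j^2+1,\dots,j^2+2j$. This is a contradiction.
\end{proof}

Supersingularity of the base matters. For ordinary base curves over algebraically closed fields the formula holds when $p=2$, $r=1$, a result of Booher and Cais; we include a proof because it shows which obstruction groups become nonzero over $E$.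

\begin{theorem}\label{thm:ordinary}
Let $p=2$, let $k$ be algebraically closed, and let $\mathcal T$ be a $\mathbb Z_2$-tower with $\mathcal T(0)$ ordinary. For $n\ge1$,
\[
d_1(\mathcal T(n))=\sum_{Q\in S}\Bigl\lfloor\frac{D_{n,Q}+1}4\Bigr\rfloor ,
\]
where $D_{n,Q}$ is the largest lower break at $Q$ of $\mathcal T(n)\to\mathcal T(0)$. If $\mathcal T$ is monodromy stable, then $d_1(\mathcal T(n))=\frac{1}{24}\bigl(\sum_Qd_Q\bigr)4^n+c$ for $n\gg0$, with $c$ constant.
\end{theorem}

We do not treat the separate statements for other fixed pairs $(p,r)$.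

\subsection{The idea}
In characteristic $2$ the differentials killed by $V$ are the products $h^2\omega$ with one fixed exact differential $\omega$. So $d_1(X)$ is the dimension of a space of functions $h$ with poles bounded by half a canonical divisor. In our towers $\omega=d\xi$ is the invariant differential of $E$. Writing $h=h_0+h_1y_n$, where $y_n$ generates the top layer, we find (Proposition~\ref{prop:criterion})
\[
d_1(\mathcal T(n))=2^{2n-3}+1+\varepsilon_n,\qquad \varepsilon_n\in\{0,1\},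
\]
where $\varepsilon_n=1$ exactly when \emph{one} local residue, computed on $\mathcal T(n-1)$, vanishes. It remains to steer this residue. The towers depend on parameters $c_3,c_4,\dots\in k$, where $c_n$ first enters at level $n$, and at level $n$ the residue is an affine function of $\sqrt{c_n}$,
\[
\alpha_n+\sqrt{c_n}\,\beta_n,\qquad \alpha_n,\beta_n \text{ depending only on } c_3,\dots,c_{n-1}.
\]
If $\beta_n\ne0$, exactly one value of $c_n$ gives $\varepsilon_n=1$ and all others give $\varepsilon_n=0$. Section~\ref{sec:third} carries this out by hand for $n=3$.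

The difficulty is to keep $\beta_n\neq0$ for all $n$, whatever parameters were chosen before. We take all $c_i$ in the maximal ideal of a nontrivial valuation ring of $k$, and reduce: modulo this ideal the tower becomes the one with all $c_i=0$. There $\beta_n$ is expressed by a trace in the tower $Fy-y=[x]$ over a Laurent series field in $1/x$, and its leading term can be computed. Section~\ref{sec:parameter} derives the affine formula, Section~\ref{sec:model} computes the trace, and Section~\ref{sec:reduction} justifies the reduction and proves Theorem~\ref{thm:main}. Section~\ref{sec:ordinary} proves Theorem~\ref{thm:ordinary}.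

\section{Background}\label{sec:background}

All fields have characteristic $2$ from now on. For an element $a$ of a discretely valued field, $\operatorname{pole}(a)=-v(a)$, so $\operatorname{pole}(0)=-\infty$.

\subsection{Witt vectors}
We index Witt vectors as $a=(a_1,a_2,\dots)$, with ghost components $\sum_{i\le j}2^{i-1}a_i^{2^{j-i}}$. Addition is given by integral polynomials. If the $i$-th coordinate has weight $2^{i-1}$, the $l$-th coordinate of $a+b$ is isobaric of weight $2^{l-1}$ and equals $a_l+b_l$ plus a polynomial in lower coordinates; the same holds for $a-b$ with $a_l-b_l$. The first two coordinates of $a+b$ are $a_1+b_1$ and $a_2+b_2-a_1b_1$. Over $\mathbb F_2$-algebras $F(a)=(a_1^2,a_2^2,\dots)$. Let $\mathbf V$ denote the shift $\mathbf V(a)=(0,a_1,a_2,\dots)$, not to be confused with the Cartier operator $V$. Then $2=\mathbf VF$, so $2^j=\mathbf V^j(1)$. Since $a=(a_1,\dots,a_r,0,\dots)+\mathbf V^r(a_{r+1},a_{r+2},\dots)$, over $\mathbb F_2$-algebras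
\begin{equation}\label{eq:addV}
a+\mathbf V^r(b)=(a_1,\dots,a_r,\ a_{r+1}+b_1,\ a_{r+2}+b_2+a_{r+1}b_1,\dots).
\end{equation}
For $a\in W_n(K)$ the equation $Fy-y=a$ defines a cyclic extension $K(y_1,\dots,y_n)$ with character $\sigma\mapsto\sigma y-y\in W_n(\mathbb F_2)=\mathbb Z/2^n$. In coordinates it reads
\begin{equation}\label{eq:ASWcoord}
y_i^2+y_i=a_i+(\text{a polynomial over }\mathbb F_2\text{ in }a_1,\dots,a_{i-1},y_1,\dots,y_{i-1}).
\end{equation}

\subsection{Ramification}
Let $K$ be a complete discretely valued field with perfect residue field. The largest upper break of an unramified character is taken to be $0$.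

\begin{fact}[Schmid, Brylinski {\cite[\S1]{Br}}, Kato {\cite[Thm.~3.2]{Ka}}]\label{fact:brylinski}
Let $N\ge0$ be an integer and $a\in W_n(K)$. The character attached to $Fy-y=a$ has largest upper break $\le N$ if and only if
\[
a\in(F-1)W_n(K)+\{a'\in W_n(K): 2^{n-i}\operatorname{pole}(a_i')\le N\ \text{for all } i\}.
\]
\end{fact}

\begin{lemma}\label{lem:breaks}
\textup{(i)} Let $d=\operatorname{pole}(a_1)>0$ be odd and $\operatorname{pole}(a_i)\le2^{i-1}d$ for all $i$. Then the extension defined by $(a_1,\dots,a_n)$ is cyclic and totally ramified of degree $2^n$, with upper breaks $u_i=2^{i-1}d$ for $1\le i\le n$.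

\textup{(ii)} The upper breaks $u_1<\dots<u_n$ of any totally ramified cyclic extension of degree $2^n$, $n\ge2$, satisfy $u_n\ge2u_{n-1}$.
\end{lemma}

\begin{proof}
(i) Let $u_j$ be the largest upper break of the character of $(a_1,\dots,a_j)$. As $2^{j-i}\operatorname{pole}(a_i)\le2^{j-1}d$, we have $u_j\le2^{j-1}d$. If $u_j\le N$, then Fact~\ref{fact:brylinski} gives, in first coordinates, $a_1=a_1'+b^2-b$ with $2^{j-1}\operatorname{pole}(a_1')\le N$. If $\operatorname{pole}(a_1')<d$, then $b^2-b$ would have the odd pole $d>0$, which is impossible. So $N\ge2^{j-1}d$, and $u_j=2^{j-1}d$. In particular the character modulo $2$ is ramified, so the image of inertia in $\mathbb Z/2^n$ is not contained in $2\mathbb Z/2^n$ and is everything. Since the upper numbering passes to quotients, the $u_j$ are the upper breaks.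

(ii) Let the extension be given by $a\in W_n(K)$ and put $N=u_n$. Write $a=(F-1)b+a'$ with $2^{n-i}\operatorname{pole}(a_i')\le N$. Truncating to $W_{n-1}$ we have $2^{n-1-i}\operatorname{pole}(a_i')\le\lfloor N/2\rfloor$ for $i\le n-1$, so $u_{n-1}\le\lfloor N/2\rfloor$ by Fact~\ref{fact:brylinski}.
\end{proof}

Let $K_n/K_0$ be totally ramified cyclic of degree $2^n$ with layers $K_i$, normalized valuations $v_i$ and upper breaks $u_1<\dots<u_n$. The break of $K_n/K_{n-1}$ is the largest lower break $D_n$ of $K_n/K_0$. With $\delta_n$ the different exponent of $K_n/K_0$ (and $\delta_0=0$),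
\begin{gather}
D_1=u_1,\qquad D_n=D_{n-1}+2^{n-1}(u_n-u_{n-1}),\label{eq:D}\\
\delta_n=\sum_{l\le n}2^{l-1}(u_l+1)=2\delta_{n-1}+D_n+1.\label{eq:delta}
\end{gather}
If $u_i=2^{i-1}d$ for all $i$, then $D_n=d\,(2^{2n-1}+1)/3$. For traces we use
\begin{equation}\label{eq:trace}
v_0(\operatorname{Tr}_{K_n/K_0}h)\ge\Bigl\lfloor\frac{v_n(h)+\delta_n}{2^n}\Bigr\rfloor .
\end{equation}

\emph{Reduced generators.} Let $K=k((\pi))$ with $k$ perfect. If $z^2+z=\varphi\in K$ with $\operatorname{pole}(\varphi)=N>0$ odd, then $K(z)/K$ is ramified with break $N$, and $z$ has pole $N$ in $K(z)$. Conversely let $K(y)/K$, with $y^2+y\in K$, be ramified with break $D$. An even polar term $a\pi^{-2j}$ of $y^2+y$ is removed by adding $s^2+s$ with $s=\sqrt a\,\pi^{-j}$; this introduces only the term $\sqrt a\,\pi^{-j}$ of smaller pole. After finitely many steps we reach $z\in y+K$ such that $z^2+z$ has no even polar terms. Some polar term remains, because $K(y)/K$ is ramified. So $\operatorname{pole}(z^2+z)$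 is positive and odd, hence equal to $D$. A generator $z\in y+K$ with $\operatorname{pole}(z^2+z)=D$ is called \emph{reduced}; note that $D$ is odd. If $z$ is a reduced generator of $K_n/K_{n-1}$ and $\alpha,\beta\in K_{n-1}$, then
\begin{equation}\label{eq:parity}
v_n(\alpha+\beta z)=\min\bigl(2v_{n-1}(\alpha),\,2v_{n-1}(\beta)-D_n\bigr),\qquad \operatorname{Tr}_{K_n/K_{n-1}}(\alpha+\beta z)=\beta ,
\end{equation}
the first because the two entries have different parity, the second because the conjugate of $z$ is $z+1$.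

\subsection{Differentials}
The order of $h\,d\pi$ in $k((\pi))$ is $v(h)$. Then $v(dh)\ge v(h)-1$, with equality if $v(h)$ is odd. For $L/K$ separable and totally ramified, of degree $e$ and with different exponent $\delta$, we have $v_L(\omega)=e\,v_K(\omega)+\delta$ for $\omega\in\Omega_K$, and
\begin{equation}\label{eq:restrace}
\operatorname{Res}_L(h\omega)=\operatorname{Res}_K(\operatorname{Tr}_{L/K}(h)\,\omega)\qquad(h\in L,\ \omega\in\Omega_K).
\end{equation}
Exact differentials have residue $0$.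

Let $k$ be perfect and let $M$ be $k((\pi))$ or a function field in one variable over $k$. Then $[M:M^2]=2$, so $M=M^2\oplus M^2t$ for every $t\in M$ with $dt\ne0$. In the function field case
\begin{equation}\label{eq:cartier}
V\bigl((a^2+b^2t)\,dt\bigr)=b\,dt,\qquad\text{so}\qquad \ker V=\{h^2\,dt:h\in M\}.
\end{equation}

\section{The $a$-number of a layer as a residue}\label{sec:criterion}

Let $k$ be any perfect field of characteristic $2$, let $E$ and $Q$ be as in Theorem~\ref{thm:main}, $A=k[\xi,\eta]$ the ring of functions regular off $Q$, and $x:=\eta$. At $Q$ the functions $\xi$ and $x$ have poles $2$ and $3$. The differential $\omega:=d\xi$ has trivial divisor, and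
\begin{equation}\label{eq:dx}
dx=d(\eta^2+\eta)=d(\xi^3)=\xi^2\omega,\qquad v_Q(dx)=-4 .
\end{equation}
Let $f\in W(A)$ with $f_1=x$ and $\operatorname{pole}_Q(f_i)\le3\cdot2^{i-1}$ for all $i$, and let $\mathcal T$ be the tower of $Fy-y=f$. It is unramified off $Q$. By Lemma~\ref{lem:breaks}(i) with $d=3$ it is totally ramified at the rational point $Q$, so all $\mathcal T(n)$ are geometrically connected, and
\begin{equation}\label{eq:numbers}
u_n=3\cdot2^{n-1},\qquad D_n=2^{2n-1}+1,\qquad \delta_n=4^n+2^n-2 .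
\end{equation}
Write $\infty$ for the point over $Q$ on each $\mathcal T(n)$, and $K_n$ for the completed local field there, with valuation $v_n$. Put $A_0=A$ and $A_n=A_{n-1}[y_n]$. Since $\varphi_n^W:=y_n^2+y_n$ lies in $A_{n-1}$, the ring $A_n$ is étale over $A_{n-1}$ with basis $1,y_n$, so it is the coordinate ring of $\mathcal T(n)\smallsetminus\infty$.

For each $n$ let $z_n=y_n+u$, with $u\in K_{n-1}$, be a reduced generator of $K_n/K_{n-1}$, and $\varphi_n=z_n^2+z_n$. In general $u$ is only a local object. Whether it can be replaced by a global function, up to a small error, is what the $a$-number detects.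

\begin{proposition}\label{prop:criterion}
For $n\ge2$,
\[
d_1(\mathcal T(n))=2^{2n-3}+1+\varepsilon_n,
\]
where $\varepsilon_n=1$ if $\operatorname{Res}_{K_{n-1}}(\varphi_n\omega)=0$ and $\varepsilon_n=0$ otherwise. Moreover $\operatorname{Res}_{K_{n-1}}(\varphi_n\omega)=\operatorname{Res}_{K_{n-1}}(u\,\omega)$.
\end{proposition}

\begin{proof}
Let $X=\mathcal T(n)$ and $Y=\mathcal T(n-1)$. By \eqref{eq:cartier} with $t=\xi$, and since $\operatorname{div}_X(\omega)=\delta_n\infty$, the regular differentials killed by $V$ are the $h^2\omega$ with $h\in A_n$ and $\operatorname{pole}(h)\le\delta_n/2$. As $k$ is perfect,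
\[
d_1(X)=\dim_k\{h\in A_n:\operatorname{pole}(h)\le\delta_n/2\}.
\]
Write $h=h_0+h_1y_n=(h_0+h_1u)+h_1z_n$ with $h_0,h_1\in A_{n-1}$. By \eqref{eq:parity} and \eqref{eq:numbers}, where $\delta_n/2=2^{2n-1}+2^{n-1}-1$, the condition on $h$ becomes
\[
\operatorname{pole}(h_1)\le2^{n-2}-1,\qquad \operatorname{pole}(h_0+h_1u)\le N:=\lfloor\delta_n/4\rfloor=2^{2n-2}+2^{n-2}-1 ,
\]
with poles taken on $Y$.

\emph{Claim: an element $h\in A_i$ with pole $<2^{i-1}$ is constant.} For $i=0$ the pole is $\le0$. For $i\ge1$ write $h=h_0+h_1y_i$ with $h_0,h_1\in A_{i-1}$. If $h_1\ne0$, then $\operatorname{pole}(h_1)\ge0$, and \eqref{eq:parity} gives $\operatorname{pole}(h)\ge D_i>2^{i-1}$. So $h=h_0\in A_{i-1}$, with pole $<2^{i-2}$ on $\mathcal T(i-1)$, and induction applies.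

By the claim for $i=n-1$, $h_1\in k$. Hence
\[
d_1(X)=\dim\{h_0\in A_{n-1}:\operatorname{pole}(h_0)\le N\}+\varepsilon_n',
\]
where $\varepsilon_n'=1$ if $u\in A_{n-1}+\{\operatorname{pole}\le N\}$, and $\varepsilon_n'=0$ otherwise. In other words, $\varepsilon_n'=1$ exactly when the class of $u$ vanishes in
\[
H^1(Y,\mathcal O(N\infty))=K_{n-1}/\bigl(A_{n-1}+\{\operatorname{pole}\le N\}\bigr).
\]
By Serre duality, with the pairing given by the residue, the dual of this space is $\{h\omega:h\in A_{n-1},\ \operatorname{pole}(h)\le\delta_{n-1}-N\}$, and $\delta_{n-1}-N=2^{n-2}-1$. By the claim it is $k\omega$. So $h^1=1$, and $\varepsilon_n'=1$ if and only if $\operatorname{Res}(u\omega)=0$. The genus is $g_Y=\delta_{n-1}/2+1=2^{2n-3}+2^{n-2}$, and Riemann--Roch gives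
\[
\dim\{h_0\in A_{n-1}:\operatorname{pole}(h_0)\le N\}=N+1-g_Y+1=2^{2n-3}+1 .
\]
Finally $\varphi_n=\varphi_n^W+u^2+u$. Here $\operatorname{Res}(\varphi_n^W\omega)=0$ by the residue theorem on $Y$, as $\varphi_n^W\in A_{n-1}$, and $u^2d\xi=d(u^2\xi)$ is exact. So $\operatorname{Res}(\varphi_n\omega)=\operatorname{Res}(u\omega)$ and $\varepsilon_n'=\varepsilon_n$.
\end{proof}

The one-dimensional group that makes $\varepsilon_n$ meaningful is dual to the line spanned by $\omega$, the invariant differential of $E$, which is killed by $V$ because $E$ is supersingular. Over an ordinary base the corresponding group vanishes (Section~\ref{sec:ordinary}).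

\section{The third layer by hand}\label{sec:third}

Let $k$ be any perfect field of characteristic $2$ and $c\in k$. Consider the tower of $f=(x,0,c\,\xi^4x,0,0,\dots)$; here $\operatorname{pole}(\xi^4x)=11\le12$, so Section~\ref{sec:criterion} applies. We show
\begin{equation}\label{eq:third}
d_1(\mathcal T(3))=\begin{cases}10&\text{if }c=0,\\ 9&\text{if }c\ne0.\end{cases}
\end{equation}
Comparing ghost components of $y+(x,0,f_3)$ gives, over $\mathbb Z$, the third coordinate
\[
y_3+f_3-y_1^3x-2y_1^2x^2-y_1x^3+y_1y_2x.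
\]
So the first three layers are
\[
y_1^2+y_1=x,\qquad y_2^2+y_2=xy_1,\qquad y_3^2+y_3=c\,\xi^4x+xy_1^3+x^3y_1+xy_1y_2 .
\]
In $K_2$ the poles of $x,y_1,y_2$ are $12,6,9$. The term $x^3y_1$ has even pole $42$, larger than $D_3=33$, so it must be removed. Since $x^3y_1=x^2(y_2^2+y_2)$, it is natural to add $xy_2$ to $y_3$. With $y_1^3=y_1+x+xy_1$ one finds, for $c=0$,
\begin{equation}\label{eq:phi3}
(y_3+xy_2)^2+(y_3+xy_2)=x^2y_2+x^2y_1+xy_1y_2+x^2+xy_2+xy_1 ,
\end{equation}
with poles $33,30,27,24,21,18$. So $y_3+xy_2$ is reduced, $u=xy_2$, and by \eqref{eq:restrace}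
\[
\operatorname{Res}_{K_2}(xy_2\,\omega)=\operatorname{Res}_{K_0}\bigl(x\operatorname{Tr}_{K_2/K_0}(y_2)\,\omega\bigr)=0,
\]
because $\operatorname{Tr}_{K_2/K_1}(y_2)=1$ and $\operatorname{Tr}_{K_1/K_0}(1)=0$.

For $c\ne0$ the new term $c\,\xi^4x$ has pole $44$ in $K_2$, which is again too large. To remove it we want a good approximate square root of $x$ in $K_2$. Put $w=(x+y_2)/y_1$. Since $y_1^2=x+y_1$,
\[
w^2=\frac{x^2+xy_1+y_2}{x+y_1}=x+\frac{y_2}{y_1^2} .
\]
With $z_3=y_3+xy_2+\sqrt c\,\xi^2w$, the function $z_3^2+z_3$ is the right side of \eqref{eq:phi3} plus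
\[
c\,\xi^4\frac{y_2}{y_1^2}+\sqrt c\,\xi^2w ,
\]
whose terms have poles $32-3=29$ and $16+6=22$. So $z_3$ is reduced, with $u=xy_2+\sqrt c\,\xi^2w$. By \eqref{eq:dx}, $\xi^2\omega=dx$. Moreover $\operatorname{Tr}_{K_2/K_1}(w)=1/y_1$ and $\operatorname{Tr}_{K_1/K_0}(1/y_1)=1/(y_1(y_1+1))=1/x$, so
\[
\operatorname{Res}_{K_2}(u\,\omega)=\sqrt c\,\operatorname{Res}_{K_0}\Bigl(\frac{dx}x\Bigr)=\sqrt c\cdot v_Q(x)=\sqrt c .
\]
Proposition~\ref{prop:criterion} gives $\varepsilon_3=1$ if $c=0$ and $\varepsilon_3=0$ otherwise, which is \eqref{eq:third}.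

The general step has the same three ingredients: a residue that can be controlled when the new parameter is $0$; an approximate square root $w$ of $x$ in $K_{n-1}$; and the trace of $w$ to $K_0$. What was special is that $w$ and its trace were explicit. In higher layers they are not, and they depend on the earlier parameters.

\section{The effect of a new parameter}\label{sec:parameter}

For $n\ge3$ put
\begin{equation}\label{eq:gamma}
\gamma_n=\xi^{3\cdot2^{n-3}-1},\qquad \ell_n=\operatorname{pole}_Q(\gamma_n)=3\cdot2^{n-2}-2 ,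
\end{equation}
and consider towers given by
\[
f=(x,\,0,\,c_3\gamma_3^2x,\,c_4\gamma_4^2x,\dots),\qquad c_n\in k\quad(n\ge3) .
\]
As $\operatorname{pole}(f_n)\le2\ell_n+3=3\cdot2^{n-1}-1$ for $n\ge3$, Section~\ref{sec:criterion} applies. The exponent in $\gamma_n$ is chosen so that a simple pole appears at the end (Proposition~\ref{prop:units}). The factor $c_n\gamma_n^2$ is a square, so that an approximate square root of $x$ removes the excess pole of $f_n$, as in Section~\ref{sec:third}.

\begin{lemma}\label{lem:sqrt}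
Let $m\ge2$, let $z_m$ be a reduced generator of $K_m/K_{m-1}$, $\varphi_m=z_m^2+z_m$ and $e_m=d\varphi_m/dx\in K_{m-1}$. There are $a,b\in K_{m-1}$ with $b^2=1/e_m$ such that $w=a+bz_m$ and $\tilde x=b^2z_m$ satisfy
\[
w^2=x+\tilde x,\qquad v_m(\tilde x)=4^m-3\cdot2^m-1,\qquad v_m(w)=-3\cdot2^{m-1} ,
\]
and
\[
\bigl(\operatorname{Tr}_{K_m/K_0}w\bigr)^2=I_m:=\operatorname{Tr}_{K_{m-1}/K_0}(1/e_m).
\]
\end{lemma}

\begin{proof}
Since $\varphi_m$ has odd order in $K_{m-1}$, we have $d\varphi_m\ne0$ and $K_{m-1}=K_{m-1}^2\oplus K_{m-1}^2\varphi_m$. Write $x=a^2+b^2\varphi_m$. Then $dx=b^2d\varphi_m$, so $b^2=1/e_m$, and $w^2=a^2+b^2(z_m+\varphi_m)=x+b^2z_m$. Now $v_m(\tilde x)$ is odd, because $v_m(b)$ is even and $v_m(z_m)=-D_m$ is odd. As $d\tilde x=d(x+w^2)=dx$, \eqref{eq:dx} and \eqref{eq:numbers} give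
\[
v_m(\tilde x)=v_m(dx)+1=-4\cdot2^m+\delta_m+1=4^m-3\cdot2^m-1>-3\cdot2^m=v_m(x),
\]
so $v_m(w)=\frac12v_m(x)$. Finally $\operatorname{Tr}_{K_m/K_{m-1}}(w)=b$ by \eqref{eq:parity}, and squaring is additive and commutes with the Galois action, so $(\operatorname{Tr}_{K_{m-1}/K_0}b)^2=\operatorname{Tr}_{K_{m-1}/K_0}(b^2)$.
\end{proof}

For $m=2$ and $z_2=y_2$ this is Section~\ref{sec:third}: $\varphi_2=xy_1$, $e_2=x+y_1=y_1^2$, $b=1/y_1$, $a=x/y_1$, $I_2=1/x^2$.

\begin{proposition}\label{prop:affine}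
Let $n\ge3$ and $c_3,\dots,c_{n-1}\in k$. Let $\varphi_n^0\in K_{n-1}$ be the element $\varphi_n$ belonging to some reduced generator for the parameter value $c_n=0$, and let $I_{n-1}$ belong to some reduced generator of $K_{n-1}/K_{n-2}$. Put
\[
\alpha_n=\operatorname{Res}_{K_{n-1}}(\varphi_n^0\,\omega),\qquad \beta_n=\operatorname{Res}_{K_0}\bigl(\gamma_n\sqrt{I_{n-1}}\,\omega\bigr).
\]
These depend only on $c_3,\dots,c_{n-1}$ and the two chosen generators, and for every $c_n\in k$
\[
\varepsilon_n=1\iff\alpha_n+\sqrt{c_n}\,\beta_n=0 .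
\]
\end{proposition}

\begin{proof}
The fields $K_j$ with $j\le n-1$ do not involve $c_n$. By \eqref{eq:ASWcoord} the component $f_n$ enters $y_n^2+y_n$ additively: $y_n^2+y_n=\varphi_n^{W,0}+c_n\gamma_n^2x$, where $\varphi_n^{W,0}$ is the value for $c_n=0$. Write $\varphi_n^0=\varphi_n^{W,0}+u_0^2+u_0$ with $u_0\in K_{n-1}$, take $w,\tilde x$ from Lemma~\ref{lem:sqrt} with $m=n-1$ and the chosen generator of $K_{n-1}/K_{n-2}$, and put $z_n=y_n+u_0+\sqrt{c_n}\,\gamma_nw$. Then
\[
\varphi_n:=z_n^2+z_n=\varphi_n^0+c_n\gamma_n^2(x+w^2)+\sqrt{c_n}\,\gamma_nw=\varphi_n^0+c_n\gamma_n^2\tilde x+\sqrt{c_n}\,\gamma_nw .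
\]
In $K_{n-1}$, since $2\ell_n+4=3\cdot2^{n-1}$,
\begin{align*}
\operatorname{pole}(\gamma_n^2\tilde x)&=2^{n-1}\cdot2\ell_n-4^{n-1}+3\cdot2^{n-1}+1=2^{2n-1}+1-2^{n-1}=D_n-2^{n-1},\\
\operatorname{pole}(\gamma_nw)&=2^{n-1}\ell_n+3\cdot2^{n-2}=3\cdot2^{2n-3}-2^{n-2}<D_n .
\end{align*}
So $\varphi_n$ has the odd pole $D_n$ of $\varphi_n^0$, and $z_n$ is reduced. Next, $\gamma_n^2\tilde x=\gamma_n^2x+\gamma_n^2w^2$. Here $\operatorname{Res}_{K_{n-1}}(\gamma_n^2x\,\omega)=0$ by the residue theorem on $\mathcal T(n-1)$, because $\gamma_n^2x\in A$, and $\gamma_n^2w^2d\xi=d(\gamma_n^2w^2\xi)$ is exact. Therefore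
\[
\operatorname{Res}_{K_{n-1}}(\varphi_n\omega)=\alpha_n+\sqrt{c_n}\operatorname{Res}_{K_{n-1}}(\gamma_nw\,\omega)=\alpha_n+\sqrt{c_n}\,\beta_n ,
\]
using \eqref{eq:restrace} and $\operatorname{Tr}_{K_{n-1}/K_0}(w)=\sqrt{I_{n-1}}$. Apply Proposition~\ref{prop:criterion}.
\end{proof}

So we must understand $I_m=\operatorname{Tr}(1/e_m)$. When all parameters are $0$ the tower is $Fy-y=[x]$ with $[x]=(x,0,0,\dots)$, and it is defined over the subfield $k((1/x))$ of $K_0$. We compute there.

\section{The model tower}\label{sec:model}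

\subsection{Setup and strategy}
Let $k_0$ be a perfect field of characteristic $2$, $M_0=k_0((1/x))$ and $M_i=M_0(y_1,\dots,y_i)$ with $Fy-y=[x]$. By Lemma~\ref{lem:breaks}(i) with $d=1$ the upper breaks are $2^{i-1}$, and in this section $D_i=(2^{2i-1}+1)/3$. Let $v_i$ be the normalized valuation of $M_i$ and $\nu$ the valuation with $\nu(x)=-1$, so $\nu=v_i/2^i$ on $M_i$. Let $'=d/dx$, which commutes with the Galois action and with traces, and write $\operatorname{Tr}_{i\to j}=\operatorname{Tr}_{M_i/M_j}$. Take $z_1=y_1$ and $z_2=y_2$; these are reduced, since $y_1^2+y_1=x$ has pole $1$ in $M_0$ and $y_2^2+y_2=xy_1$ has pole $3=D_2$ in $M_1$. For $i\ge3$ let $z_i\in y_i+M_{i-1}$ be any reduced generator. Put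
\[
\varphi_i=z_i^2+z_i\in M_{i-1},\qquad e_i=\varphi_i'=z_i'\in M_{i-1},\qquad e_1=1 .
\]
By \eqref{eq:delta}, $\delta_i=(4^i-1)/3+2^i-1$, so
\begin{equation}\label{eq:modelnumbers}
\nu(z_i)=-\tfrac13(2^{i-1}+2^{-i}),\quad \nu(\varphi_i)=2\nu(z_i),\quad \frac{\delta_i}{2^i}=\tfrac13(2^i-2^{-i})+1-2^{-i} .
\end{equation}
For $h\in M_i$ we have $v_i(dh)\ge v_i(h)-1$ and $v_i(dx)=-2^{i+1}+\delta_i$, hence
\begin{equation}\label{eq:loss}
\nu(h')\ge\nu(h)-\varrho_i,\quad \varrho_i=\tfrac13(2^i-2^{-i})-1,\quad\text{with equality if } v_i(h)\text{ is odd}.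
\end{equation}
Applied to $\varphi_i\in M_{i-1}$, which has odd order, this gives
\begin{equation}\label{eq:ei}
\nu(e_i)=1-2^{i-1} .
\end{equation}
By \eqref{eq:trace},
\begin{equation}\label{eq:nutrace}
\nu(\operatorname{Tr}_{i\to0}h)>\nu(h)+\delta_i/2^i-1 .
\end{equation}
A \emph{$1$-unit} is an element $1+h$ with $\nu(h)>0$.

\begin{proposition}\label{prop:model}
For $m\ge2$, $I_m:=\operatorname{Tr}_{m-1\to0}(1/e_m)$ equals $x^{-2(2^{m-1}-1)}$ times a $1$-unit of $M_0$.
\end{proposition}

From here on $m\ge2$,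
\[
U=2^{m-1},\qquad g_m=x^{U-1},\qquad \Delta_m=e_m-g_m,\qquad \theta_m=\operatorname{Tr}_{m-1\to0}(e_m)
\]
(with $\theta_1=1$), and $O(s)$ denotes an element with $\nu\ge s$.

It will turn out that $g_m$ is the leading part of $e_m$, so that $1/e_m=\sum_j\Delta_m^jg_m^{-j-1}$. The term $j=0$ has trace $0$, because $g_m\in M_0$ and the degree is even. So the first term that counts is $\theta_m/g_m^2$, and the point is that $\theta_m$ is a $1$-unit. The general bound \eqref{eq:nutrace} does not give this: for large $m$ it allows $\operatorname{Tr}\Delta_m$ a large pole. We therefore use a recursion $\theta_m=\theta_{m-1}+(\operatorname{Tr}_{m-2\to0}q_m)'$, where $q_m\in M_{m-2}$ measures how the passage from $y_m$ to $z_m$ involves $z_{m-1}$. For $q_m$ itself, of valuation $-U/4$, \eqref{eq:nutrace} is in general still too weak. But $q_m$ satisfies an approximate recursion that shows it to be close to an element of $M_0$, whose trace is $0$. In Section~\ref{sec:third} we had $z_3=y_3+xy_2$,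 and $q_3=x$ lies in $M_0$.

\subsection{An identity for $e_m$}
Let $v=z-y$ in Witt vectors, with coordinates $v_i$ (not to be confused with the valuations). Then $v_i\in M_{i-1}$ and $v_1=v_2=0$.

\begin{lemma}\label{lem:em}
We have $\nu(v_i)\ge-2^{i-2}$ for all $i$, and for $m\ge2$
\begin{equation}\label{eq:em}
e_m=g_m+\sum_{i<m}z_i^{2^{m-i}-1}e_i+\sum_{i\le m}v_i^{2^{m-i}-1}v_i' .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:ASWcoord} and isobaricity, $y_i^2+y_i$ is isobaric of weight $2^{i-1}$ in $x$ (weight $1$) and $y_1,\dots,y_{i-1}$ ($y_l$ of weight $2^{l-1}$). If $\nu(y_l)\ge-2^{l-2}$ for $l<i$, every monomial has $\nu\ge-2^{i-1}$, so $\nu(y_i)\ge-2^{i-2}$; by induction this holds for all $i$. By \eqref{eq:modelnumbers}, $\nu(z_i)\ge-2^{i-2}$ as well, since $2^{-i}\le2^{i-2}$. As $v_i$ is isobaric of weight $2^{i-1}$ in the $y_l,z_l$, the bound for $v_i$ follows.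

The map $\mathcal D_m(a)=\sum_{i\le m}a_i^{2^{m-i}-1}da_i$ on $W_m$ is additive. Indeed, over a polynomial ring over $\mathbb Z$ it is $2^{-(m-1)}d$ of the $m$-th ghost component, hence additive. Applied to Witt vectors with independent variables as coordinates, this is a universal identity, which specializes to any ring. In characteristic $2$ we have $\mathcal D_m\circ F=0$, so $Fy=y+[x]$ gives $\mathcal D_m(y)=\mathcal D_m([x])=g_m\,dx$. Apply $\mathcal D_m$ to $z=y+v$, divide by $dx$, and note that the term $i=m$ of $\mathcal D_m(z)$ is $dz_m=e_m\,dx$.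
\end{proof}

For $m=2$ this reads $e_2=x+y_1$, so $\Delta_2=y_1$.

\subsection{An identity for $q_m$}
Write
\[
v_m=q_mz_{m-1}+p_m,\qquad \varphi_m=r_m+s_mz_{m-1},\qquad q_m,p_m,r_m,s_m\in M_{m-2} ;
\]
so $q_2=p_2=0$. Then $v_m'=q_m'z_{m-1}+q_me_{m-1}+p_m'$. Substituting this in \eqref{eq:em}, where $z_i,e_i$ for $i\le m-2$, $e_{m-1}$, and $v_i$ for $i\le m-1$ lie in $M_{m-2}$, we see that
\begin{equation}\label{eq:zcoeff}
\text{the coefficient of } z_{m-1} \text{ in } e_m \text{ is } e_{m-1}+q_m' .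
\end{equation}

\begin{lemma}\label{lem:qm}
Let $m\ge3$. Then $s_m=\varphi_{m-1}+q_m^2+q_m$,
\[
\nu(q_m)=-\tfrac U4,\qquad \nu(r_m)\ge-\tfrac13\bigl(2U+\tfrac1U\bigr),\qquad \nu(p_m)\ge-\tfrac U2,
\]
and
\begin{equation}\label{eq:qsquare}
q_m^2e_{m-1}=g_m+\varphi_{m-1}e_{m-1}+r_m'+p_m'+\sum_{i\le m-2}z_i^{2^{m-i}-1}e_i+\sum_{i\le m-1}v_i^{2^{m-i}-1}v_i' .
\end{equation}
\end{lemma}

\begin{proof}
Let $\sigma$ be the Galois automorphism with $\sigma y=y+1$, and $\tau=\sigma^{2^{m-2}}$, so $\tau y=y+2^{m-2}=y+\mathbf V^{m-2}(1)$. By \eqref{eq:addV}, $\tau$ fixes $M_{m-2}$ and $\tau z_{m-1}=z_{m-1}+1$. As $v_1,\dots,v_{m-1}\in M_{m-2}$, we get $\tau v=v+\mathbf V^{m-1}(q_m)$ in $W_m$. Hence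
\[
\tau z=z+\mathbf V^{m-2}(1)+\mathbf V^{m-1}(q_m)=z+\mathbf V^{m-2}\bigl((1,q_m)\bigr),
\]
and \eqref{eq:addV} gives $\tau z_m=z_m+z_{m-1}+q_m$. Therefore
\[
s_m=(\tau-1)\varphi_m=(z_{m-1}+q_m)^2+(z_{m-1}+q_m)=\varphi_{m-1}+q_m^2+q_m .
\]
Since $\varphi_m$ has the odd order $-D_m$ in $M_{m-1}$, \eqref{eq:parity} shows that $s_mz_{m-1}$ has order $-D_m$ and $r_m$ has order $\ge-D_m$ there. So $\nu(r_m)\ge-D_m/2^{m-1}$, which is the stated bound, and
\[
\nu(s_m)=-(D_m-D_{m-1})/2^{m-1}=-2^{2m-3}/2^{m-1}=-U/2 .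
\]
As $U\ge4$, $\nu(\varphi_{m-1})=-\frac13(U+\frac2U)>-\frac U2$. So $\nu(q_m^2+q_m)=-U/2$ and $\nu(q_m)=-U/4$. The bound for $p_m$ follows from $\nu(v_m)\ge-2^{m-2}=-U/2$ and \eqref{eq:parity}.

Now compute the $M_{m-2}$-component of $e_m$, with respect to the basis $1,z_{m-1}$ of $M_{m-1}$, in two ways. From $e_m=\varphi_m'=r_m'+s_m'z_{m-1}+s_me_{m-1}$ it is
\[
r_m'+(\varphi_{m-1}+q_m^2+q_m)e_{m-1}.
\]
From \eqref{eq:em} it is
\[
g_m+\sum_{i\le m-2}z_i^{2^{m-i}-1}e_i+\sum_{i\le m-1}v_i^{2^{m-i}-1}v_i'+q_me_{m-1}+p_m'.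
\]
The terms $q_me_{m-1}$ cancel.
\end{proof}

\subsection{Estimates}
\begin{lemma}\label{lem:estimates}
For $m\ge3$,
\begin{gather}
\Delta_m=q_me_{m-1}+\mu_m,\qquad \nu(\mu_m)\ge1-\tfrac{2U}3-\tfrac1{3U},\label{eq:Delta}\\
q_m^2=\frac{g_m}{e_{m-1}}+O\bigl(-\tfrac13(U+\tfrac2U)\bigr).\label{eq:qapprox}
\end{gather}
For $m\ge2$, $\nu(\Delta_m)\ge1-\frac{3U}4$.
\end{lemma}

\begin{proof}
Let $m\ge3$, so $U\ge4$. We use \eqref{eq:loss} with $\varrho_{m-2}=\frac U6-\frac2{3U}-1$, and that $\varrho_i$ increases with $i$.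
\begin{itemize}
\item[(a)] $\nu(r_m')\ge-\frac13(2U+\frac1U)-\varrho_{m-2}=1-\frac{5U}6+\frac1{3U}$.
\item[(b)] $\nu(p_m')\ge-\frac U2-\varrho_{m-2}=1-\frac{2U}3+\frac2{3U}$.
\item[(c)] For $i\le m-1$: $\nu(v_i^{2^{m-i}-1}v_i')\ge-2^{m-i}2^{i-2}-\varrho_{i-1}\ge-\frac U2-\varrho_{m-2}\ge1-\frac{2U}3$.
\item[(d)] For $i\le m-1$, by \eqref{eq:modelnumbers} and \eqref{eq:ei},
\[
\nu(z_i^{2^{m-i}-1}e_i)=1-\tfrac U3-\tfrac{2^i}3+\tfrac{2^{-i}}3-\tfrac{2U}34^{-i} .
\]
For $i=1$ this is $\frac12-\frac U2$. For $2\le i\le m-2$ we have $2^i\le\frac U2$ and $4^{-i}\le\frac1{16}$, and it is $\ge1-\frac U3-\frac U6-\frac U{24}=1-\frac{13U}{24}$. For $i=m-1$ it is $1-\frac{2U}3-\frac1{3U}$.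
\item[(e)] $\nu(q_m'z_{m-1})\ge-\frac U4-\varrho_{m-2}-\frac U6-\frac1{3U}=1-\frac{7U}{12}+\frac1{3U}$.
\item[(f)] $\nu(q_me_{m-1})=-\frac U4+1-\frac U2=1-\frac{3U}4$.
\end{itemize}
By \eqref{eq:em}, $\mu_m=\Delta_m-q_me_{m-1}$ is the sum of the terms in (b)--(e). All of them have $\nu\ge1-\frac{2U}3-\frac1{3U}$; for $i=1$ in (d) this says $\frac U6+\frac1{3U}\ge\frac12$. This proves \eqref{eq:Delta}. Since $\frac1{3U}\le\frac U{12}$, it also gives, with (f), $\nu(\Delta_m)\ge1-\frac{3U}4$. For $m=2$, $\nu(\Delta_2)=\nu(y_1)=-\frac12=1-\frac{3\cdot2}4$.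

Now divide \eqref{eq:qsquare} by $e_{m-1}$, which has $\nu=1-\frac U2$. Apart from $g_m/e_{m-1}$, the terms on the right have $\nu$ at least: $-\frac13(U+\frac2U)$ for $\varphi_{m-1}$; $-\frac U3+\frac1{3U}$ for $r_m'/e_{m-1}$; $-\frac U6$ for the terms from $p_m'$ and the $v_i$; $-\frac12$ for the one from $z_1$; $-\frac U{24}$ for those from $z_i$, $2\le i\le m-2$. All are $\ge-\frac13(U+\frac2U)$.
\end{proof}

\subsection{$q_m$ is close to $M_0$}
For $m\ge4$ we expand, with signs irrelevant in characteristic $2$,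
\[
\frac{g_m}{e_{m-1}}=x^{U/2}\sum_{j\ge0}\Bigl(\frac{\Delta_{m-1}}{g_{m-1}}\Bigr)^j .
\]
By Lemma~\ref{lem:estimates} for $m-1$, which has $U/2$ in place of $U$, $\nu(\Delta_{m-1}/g_{m-1})\ge1-\frac{3U}8+\frac U2-1=\frac U8$. So the terms with $j\ge2$ are $O(-\frac U4)$. By \eqref{eq:Delta} the term $j=1$ is
\[
x\Delta_{m-1}=xq_{m-1}g_{m-2}+xq_{m-1}\Delta_{m-2}+x\mu_{m-1},
\]
where $xg_{m-2}=x^{U/4}$, $\nu(xq_{m-1}\Delta_{m-2})\ge-1-\frac U8+1-\frac{3U}{16}=-\frac{5U}{16}$, and $\nu(x\mu_{m-1})\ge-\frac13(U+\frac2U)$. With \eqref{eq:qapprox},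
\begin{equation}\label{eq:qrec}
q_m^2=x^{U/2}+x^{U/4}q_{m-1}+O\bigl(-\tfrac13(U+\tfrac2U)\bigr)\qquad(m\ge4).
\end{equation}
This recursion can be solved approximately in $M_0$. Put
\[
\hat q_m=\sum_{j=1}^{\lfloor(m-1)/2\rfloor}x^{a_{m,j}},\qquad a_{m,j}=\tfrac13(2^{m-2}+2^{m-1-2j}) .
\]
The exponents are integers, because $a_{m,j}=2^{m-1-2j}(2^{2j-1}+1)/3$. We have $2a_{m,1}=\frac U2$ and
\[
\tfrac U4+a_{m-1,j}=\tfrac13(2^{m-1}+2^{m-2-2j}) .
\]
This is $2a_{m,j+1}$ if $2(j+1)\le m-1$, and $\frac13(U+1)$ if $2(j+1)=m$. Therefore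
\begin{equation}\label{eq:qhat}
x^{U/2}+x^{U/4}\hat q_{m-1}=\hat q_m^{\,2}+
\begin{cases}x^{(U+1)/3}&m\text{ even},\\0&m\text{ odd}\end{cases}\qquad(m\ge4).
\end{equation}

\begin{lemma}\label{lem:qclose}
For $m\ge3$, $\nu(q_m-\hat q_m)\ge-\frac16(U+1)$. For $m\ge2$, $\nu(\operatorname{Tr}_{m-2\to0}q_m)\ge0$.
\end{lemma}

\begin{proof}
For $m=3$ we have $U=4$, $\hat q_3=x$, $e_2=x+y_1$, and
\[
\frac{g_3}{e_2}=\frac{x^3}{x+y_1}=x^2+O(-\tfrac32),
\]
as $\nu(xy_1)=-\frac32$. By \eqref{eq:qapprox}, $(q_3-x)^2=O(-\frac32)$, so $\nu(q_3-x)\ge-\frac34\ge-\frac56$. For $m\ge4$, induction gives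
\[
\nu\bigl(x^{U/4}(q_{m-1}-\hat q_{m-1})\bigr)\ge-\tfrac U4-\tfrac16\bigl(\tfrac U2+1\bigr)=-\tfrac U3-\tfrac16 .
\]
Subtracting \eqref{eq:qhat} from \eqref{eq:qrec}, and using $\frac2{3U}\le\frac1{12}$, we get $(q_m-\hat q_m)^2=O(-\frac13(U+1))$.

For the trace, $q_2=0$. If $m\ge3$, then $\operatorname{Tr}_{m-2\to0}(\hat q_m)=2^{m-2}\hat q_m=0$. By \eqref{eq:modelnumbers}, $\delta_{m-2}/2^{m-2}=\frac U6+1-\frac8{3U}$, so \eqref{eq:nutrace} applied to $q_m-\hat q_m$ gives
\[
\nu(\operatorname{Tr}_{m-2\to0}q_m)>-\tfrac16(U+1)+\tfrac U6-\tfrac8{3U}=-\tfrac16-\tfrac8{3U}\ge-\tfrac56 .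
\]
Since $\nu$ takes integral values on $M_0^\times$, the trace has $\nu\ge0$.
\end{proof}

\subsection{End of the proof of Proposition \ref{prop:model}}
By \eqref{eq:parity} and \eqref{eq:zcoeff}, $\operatorname{Tr}_{m-1\to m-2}(e_m)=e_{m-1}+q_m'$, hence
\[
\theta_m=\theta_{m-1}+(\operatorname{Tr}_{m-2\to0}q_m)' .
\]
By Lemma~\ref{lem:qclose} and \eqref{eq:loss} for $i=0$, where $\varrho_0=-1$, the last term has $\nu\ge1$. As $\theta_1=1$, every $\theta_m$ is a $1$-unit. Also $\operatorname{Tr}_{m-1\to0}(g_m)=2^{m-1}g_m=0$, so $\operatorname{Tr}_{m-1\to0}(\Delta_m)=\theta_m$ for $m\ge2$.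

Since $\nu(\Delta_m/g_m)\ge1-\frac{3U}4+U-1=\frac U4>0$,
\[
I_m=\sum_{j\ge0}\operatorname{Tr}_{m-1\to0}(\Delta_m^j)\,g_m^{-j-1} .
\]
The term $j=0$ is $0$. The term $j=1$ is $\theta_mg_m^{-2}$, of valuation $2(U-1)$. As $\operatorname{Tr}(\Delta_m^2)=(\operatorname{Tr}\Delta_m)^2$, the term $j=2$ is $\theta_m^2g_m^{-3}$, of valuation $3(U-1)>2(U-1)$. For $j\ge3$ we use \eqref{eq:nutrace} with $\delta_{m-1}/2^{m-1}=\frac U3+1-\frac4{3U}$: the $j$-th term has valuation greater than
\[
j\bigl(1-\tfrac{3U}4\bigr)+\tfrac U3-\tfrac4{3U}+(j+1)(U-1)=2(U-1)+\Bigl(\tfrac{jU}4-\tfrac{2U}3+1-\tfrac4{3U}\Bigr).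
\]
The bracket is at least $\frac U{12}+1-\frac4{3U}>0$, because $U\ge2$, and it tends to infinity with $j$. So $I_m=g_m^{-2}$ times a $1$-unit. \qed

\section{Reduction to the model tower}\label{sec:reduction}

\subsection{Integral coefficients}
Let $k$ be as in Theorem~\ref{thm:main}. It contains an element $s$ transcendental over $\mathbb F_2$, and the $s$-adic valuation of $\mathbb F_2(s)$ extends to a valuation of $k$. Let $\mathcal O,\mathfrak m,\kappa$ be its valuation ring, maximal ideal and residue field. As $k$ is perfect, $\mathcal O$ and $\mathfrak m$ are closed under square roots, so $\kappa$ is perfect. The set $\mathfrak m$ is infinite. We take the tower of Section~\ref{sec:parameter} with all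
\[
c_n\in\mathfrak m .
\]
So $D_n$ and $\delta_n$ are again as in \eqref{eq:numbers}.

Let $t=\xi/\eta$, a uniformizer at $Q$. Then $\xi,\eta\in\mathbb F_2((t))$ and $K_0=k((t))$. Put $\pi_0=\bar\pi_0=t$, $R_0=\mathcal O((t))$ (Laurent series with coefficients in $\mathcal O$ and finitely many negative exponents), and $\bar K_0=\kappa((t))$. We have $f_i\in R_0$, and coefficientwise reduction $\operatorname{red}_0:R_0\to\bar K_0$ maps $f$ to $[x]$. Let $\bar K_i=\bar K_0(\bar y_1,\dots,\bar y_i)$ with $F\bar y-\bar y=[x]$.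

\emph{Comparison with the model.} Let $M_i=M_0(\bar y_1,\dots,\bar y_i)\subset\bar K_i$ be the tower of Section~\ref{sec:model} with $k_0=\kappa$, and write $z_i^b\in\bar y_i+M_{i-1}$, $\varphi_i^b$, $e_i^b$ and $I_i^b$ for its elements $z_i,\varphi_i,e_i$ and $I_i$. Since $x$ has order $-3$ in $\bar K_0$ and $\xi$ has order $-2$, $\bar K_0=M_0(\xi)$ is totally ramified of degree $3$ over $M_0$, with $\xi^3=x^2+x$. Moreover $\bar K_i=\bar K_0M_i$, and $[\bar K_i:\bar K_0]=2^i=[M_i:M_0]$ by Lemma~\ref{lem:breaks}(i). So $[\bar K_i:M_i]=3$, totally ramified, and $\operatorname{Tr}_{\bar K_i/\bar K_0}$ restricts to $\operatorname{Tr}_{M_i/M_0}$ on $M_i$. The element $\varphi_i^b$ has pole $(2^{2i-1}+1)/3$ in $M_{i-1}$, hence the odd pole $D_i=2^{2i-1}+1$ in $\bar K_{i-1}$, so $z_i^b$ is also a reduced generator of $\bar K_i/\bar K_{i-1}$.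

We want to reduce residues, traces and derivatives in $K_i$ to $\bar K_i$. For this we need uniformizers in the two towers that correspond to each other.

\begin{lemma}\label{lem:integral}
For every $i\ge0$ there are uniformizers $\pi_i$ of $K_i=k((\pi_i))$ and $\bar\pi_i$ of $\bar K_i=\kappa((\bar\pi_i))$ such that, with $R_i=\mathcal O((\pi_i))\subset K_i$ and $\operatorname{red}_i:R_i\to\bar K_i$ the coefficientwise reduction with $\pi_i\mapsto\bar\pi_i$, the following holds for $i\ge1$.
\begin{itemize}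
\item[(1)] $R_{i-1}\subset R_i$, $\operatorname{red}_i$ extends $\operatorname{red}_{i-1}$, $y_i\in R_i$ and $\operatorname{red}_i(y_i)=\bar y_i$.
\item[(2)] There is a reduced generator $z_i\in y_i+R_{i-1}$ of $K_i/K_{i-1}$ such that $\varphi_i=z_i^2+z_i\in R_{i-1}$ has pole exactly $D_i$ with leading coefficient in $\mathcal O^\times$, $R_i=R_{i-1}\oplus R_{i-1}z_i$, and $\operatorname{red}_i(z_i)=z_i^b$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $i$ and write $\pi=\pi_{i-1}$.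

\emph{The generator $z_i$.} By \eqref{eq:ASWcoord}, $\varphi_i^W=y_i^2+y_i$ is a universal polynomial over $\mathbb F_2$ in $f_1,\dots,f_i,y_1,\dots,y_{i-1}$. So it lies in $R_{i-1}$ and reduces to $\bar y_i^2+\bar y_i$. Write $z_i^b=\bar y_i+\bar s$ with $\bar s\in M_{i-1}\subset\bar K_{i-1}$, and lift $\bar s$ coefficientwise to $s\in R_{i-1}$, lifting $0$ to $0$. Then $\varphi_i^W+s^2+s$ reduces to $\varphi_i^b$, so its coefficients at exponents $<-D_i$ lie in $\mathfrak m$. Working upward from the lowest exponent, remove each even term $a\pi^{-2j}$ with $2j>D_i$ by adding $s'^2+s'$, $s'=\sqrt a\,\pi^{-j}$. This changes only the coefficient at $-2j$ and the one at $-j$, the latter by $\sqrt a\in\mathfrak m$. So the coefficients at exponents $<-D_i$ stay in $\mathfrak m$, every $s'$ lies in $\mathfrak m((\pi))$, the reduction is unchanged, and the process is finite. Let $u\in R_{i-1}$ be $s$ plus the sum of all $s'$, $z_i=y_i+u$ and $\varphi_i=z_i^2+z_i$. Then $u$ reduces to $\bar s$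 and $\varphi_i$ to $\varphi_i^b$, and all terms of $\varphi_i$ at exponents $<-D_i$ have odd exponent. If there were any, the break of $K_i/K_{i-1}$ would exceed $D_i$, contrary to \eqref{eq:numbers}. So there are none. The coefficient at $-D_i$ reduces to the nonzero leading coefficient of $\varphi_i^b$, hence is in $\mathcal O^\times$.

\emph{The uniformizer.} Write $D_i=2r-1$, so $r\ge2$, let $\psi=\pi^{D_i}\varphi_i\in\mathcal O[[\pi]]^\times$, and put $\pi_i:=\pi^rz_i$. Then $v_i(\pi_i)=2r-D_i=1$, and multiplying $z_i^2+z_i=\varphi_i$ by $\pi^{2r}$ gives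
\[
\pi=\psi(\pi)^{-1}(\pi_i^2+\pi_i\pi^r) .
\]
To express $\pi$ as a series in $\pi_i$ over $\mathcal O$, consider the map $P\mapsto\psi(P)^{-1}(T^2+TP^r)$ on $T\mathcal O[[T]]$. It sends elements congruent modulo $T^l$, $l\ge1$, to elements congruent modulo $T^{l+1}$, so it has a unique fixed point $P$. As $r\ge2$, $TP^r\in T^3\mathcal O[[T]]$, so $P=T^2\cdot(\text{unit of }\mathcal O[[T]])$. Since
\[
(TP^{-r})^2+TP^{-r}=P^{-2r}(T^2+TP^r)=P^{1-2r}\psi(P)=\varphi_i(P),
\]
the rules $\pi\mapsto P$, $Z\mapsto TP^{-r}$ define a homomorphism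
\[
\Phi:R_{i-1}[Z]/(Z^2+Z-\varphi_i)\longrightarrow\mathcal O((T)),\qquad \pi^rZ\mapsto T .
\]
The elements $P^j$ and $TP^j$, $j\in\mathbb Z$, have unit leading coefficients and orders $2j$ and $2j+1$. So every element of $\mathcal O((T))$ is uniquely $\alpha+\beta T$ with $\alpha,\beta\in\mathcal O((P))$, and $\Phi$ is an isomorphism. The same construction with coefficients in $k$ has the same $P$ and gives an isomorphism $K_i\cong k((T))$ extending $\Phi$, with $\pi_i\mapsto T$. Hence $R_{i-1}\oplus R_{i-1}z_i=\mathcal O((\pi_i))=R_i$.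

\emph{Reduction.} Over $\kappa$, with $\varphi_i^b$ and $\bar\psi$, the fixed point is the reduction $\bar P$ of $P$, by uniqueness. The construction gives $\bar K_i=\bar K_{i-1}(z_i^b)\cong\kappa((T))$; let $\bar\pi_i=\bar\pi_{i-1}^rz_i^b$ be the element corresponding to $T$. Coefficientwise reduction maps $\sum a_jP^j$ to $\sum\bar a_j\bar P^j$ and $TP^{-r}$ to $T\bar P^{-r}$. So $\operatorname{red}_i$ extends $\operatorname{red}_{i-1}$ and $\operatorname{red}_i(z_i)=z_i^b$. Finally $y_i=z_i-u\in R_i$ and $\operatorname{red}_i(y_i)=z_i^b-\bar s=\bar y_i$.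
\end{proof}

We fix these generators $z_i$. The following compatibilities result.
\begin{itemize}
\item[(i)] For $\alpha,\beta\in R_{i-1}$, $\operatorname{Tr}_{K_i/K_{i-1}}(\alpha+\beta z_i)=\beta$, and likewise over $\kappa$. So traces map $R_i$ to $R_j$, $j\le i$, and commute with reduction.
\item[(ii)] $d/d\pi_i$ acts coefficientwise, so it preserves $R_i$ and commutes with reduction. Hence for $g,h\in R_i$ the residue $\operatorname{Res}_{K_i}(g\,dh)$, which is the coefficient of $\pi_i^{-1}$ in $g\,dh/d\pi_i$, lies in $\mathcal O$ and reduces to $\operatorname{Res}_{\bar K_i}(\bar g\,d\bar h)$. As $\xi\in R_0\subset R_i$, this applies to $g\,\omega=g\,d\xi$.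
\item[(iii)] Let $m\ge2$ and $\pi=\pi_{m-1}$. The series $dx/d\pi\in R_{m-1}$ has order $-4\cdot2^{m-1}+\delta_{m-1}$. Its reduction has the same order, since the two towers have equal upper breaks, hence equal differents. So its leading coefficient is in $\mathcal O^\times$, and it is a unit of $R_{m-1}$. The series $d\varphi_m/d\pi$ has order $-D_m-1$ with leading coefficient in $\mathcal O^\times$, since $D_m$ is odd. So $e_m=d\varphi_m/dx\in R_{m-1}^\times$ reduces to $e_m^b=d\varphi_m^b/dx$, and $I_m=\operatorname{Tr}_{K_{m-1}/K_0}(1/e_m)\in\mathcal O((t))$ reduces to the series $I_m^b$ of Proposition~\ref{prop:model} for $k_0=\kappa$.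
\end{itemize}

\subsection{The two coefficients}
\begin{proposition}\label{prop:units}
Let $n\ge3$ and $c_3,\dots,c_{n-1}\in\mathfrak m$. In Proposition~\ref{prop:affine} take the generators of Lemma~\ref{lem:integral}, with $c_n=0$ for $\varphi_n^0$. Then $\alpha_n\in\mathfrak m$ and $\beta_n\in\mathcal O^\times$.
\end{proposition}

\begin{proof}
By (ii), $\alpha_n\in\mathcal O$ reduces to $\operatorname{Res}_{\bar K_{n-1}}(\varphi_n^b\,\omega)$. We have
\[
\omega=\frac{dx}{\xi^2}=\frac{\xi\,dx}{x^2+x},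
\]
and $\xi$ has minimal polynomial $Z^3-(x^2+x)$ over $M_{n-1}$, so $\operatorname{Tr}_{\bar K_{n-1}/M_{n-1}}(\xi)=0$. As $\varphi_n^b\in M_{n-1}$, \eqref{eq:restrace} shows that the residue equals
\[
\operatorname{Res}_{M_{n-1}}\Bigl(\operatorname{Tr}_{\bar K_{n-1}/M_{n-1}}(\xi)\,\varphi_n^b\frac{dx}{x^2+x}\Bigr)=0 .
\]

Next, $I_{n-1}$ is a square in $K_0$ by Lemma~\ref{lem:sqrt}. The coefficients of $\sqrt{I_{n-1}}$ are square roots of elements of $\mathcal O$, so $\sqrt{I_{n-1}}\in\mathcal O((t))$, and its reduction is the square root of the reduction $I_{n-1}^b$ of $I_{n-1}$. By Proposition~\ref{prop:model} with $m=n-1$, this square root is $x^{-(2^{n-2}-1)}$ times a $1$-unit, of order $3(2^{n-2}-1)$ at $Q$. By \eqref{eq:gamma} the reduction of $\gamma_n\sqrt{I_{n-1}}$ has a pole of order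
\[
\ell_n-3\cdot2^{n-2}+3=1 .
\]
Since $\omega$ has order $0$ at $Q$, $\beta_n\in\mathcal O$ reduces to the residue of a differential with a simple pole, which is nonzero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:criterion} all towers considered have $\mathcal T(0)=E$, the required ramification and $s_Q(\mathcal T(n))=3\cdot2^{n-1}$. Choose $c_3,c_4,\dots\in\mathfrak m$ successively. Given $c_3,\dots,c_{n-1}$, Propositions~\ref{prop:affine} and \ref{prop:units} show that $\varepsilon_n=1$ if and only if $c_n=(\alpha_n/\beta_n)^2$, and this element lies in $\mathfrak m$. If $\varepsilon(n)=1$ take this $c_n$; if $\varepsilon(n)=0$ take any other element of the infinite set $\mathfrak m$. Then $\varepsilon_n=\varepsilon(n)$ for all $n\ge3$, and Proposition~\ref{prop:criterion} gives the theorem.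
\end{proof}

\begin{remark}
The hypothesis on $k$ is used only to have a nontrivial valuation. A field algebraic over $\mathbb F_2$ has none, because its nonzero elements are roots of unity. The valuation serves to keep $\beta_n\ne0$ after earlier parameters have been chosen different from $0$. As long as $c_3=\dots=c_{n-1}=0$ it is not needed: then $K_{n-1}$ is itself the compositum of $K_0$ and the model tower, and the proof of Proposition~\ref{prop:units} with $\mathcal O=\kappa=k$, $\mathfrak m=0$ gives $\alpha_n=0$ and $\beta_n\ne0$. For other earlier parameters it is the condition $c_i\in\mathfrak m$ that lets us compare with the model tower.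
\end{remark}

\section{Ordinary base curves}\label{sec:ordinary}

We prove Theorem~\ref{thm:ordinary}. The method is that of Section~\ref{sec:criterion}: split $h=h_0+h_1y$ at the top layer. The difference is that now all obstruction groups vanish.

Let $C=\mathcal T(0)$ be ordinary, so $V$ is bijective on $H^0(C,\Omega^1)$ and $d_1(C)=0$. Let $n\ge1$, $X=\mathcal T(n)$, $Y=\mathcal T(n-1)$, and write $\pi$ for the maps to $C$. Fix $t\in k(C)$ with $dt\ne0$. On every curve of the tower $dt$ has even order at every point: locally $t=a^2+b^2s$ with $s$ a uniformizer, and $dt=b^2ds$. Put $\Theta=\frac12\operatorname{div}_C(dt)$. For $Q\in S$ denote the local invariants by $D_n,\delta_n,u_n$, suppressing $Q$, and denote the points over $Q$ also by $Q$. Then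
\[
\operatorname{div}_X(dt)=2\pi^*\Theta+\sum_Q\delta_nQ,
\]
so $\delta_n$ is even. By \eqref{eq:cartier},
\begin{equation}\label{eq:halfcanonical}
d_1(X)=h^0\Bigl(X,\pi^*\Theta+\sum_Q\tfrac{\delta_n}2Q\Bigr),\qquad h^0(C,\Theta)=d_1(C)=0 .
\end{equation}

\emph{Descent to $Y$.} Let $k(X)=k(Y)(y)$ with $y^2+y\in k(Y)$. At a point $P$ of $Y$ not over $S$ the cover is unramified, hence split as $k$ is algebraically closed. So there is $u_P$ in the completed local field such that $y+u_P$ satisfies $Z^2+Z=0$, and $1,y+u_P$ is a basis of the completed local ring of $X$ over that of $Y$. At $Q\in S$ there is a reduced generator $y+u_Q$. Write $h\in k(X)$ as $h=h_0+h_1y=(h_0+h_1u_P)+h_1(y+u_P)$, and similarly at $Q$. At $P$ not over $S$, $h$ is a local section of $\pi^*\Theta$ if and only if both $h_0+h_1u_P$ and $h_1$ are. At $Q$, \eqref{eq:parity} turns the condition on $h$ in \eqref{eq:halfcanonical} into conditions on $h_0+h_1u_Q$ and $h_1$. So $h\mapsto h_1$ gives an exact sequence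
\[
0\to H^0(Y,\Lambda_0)\to H^0\Bigl(X,\pi^*\Theta+\sum_Q\tfrac{\delta_n}2Q\Bigr)\to H^0(Y,\Lambda_1),\qquad
\Lambda_j=\pi^*\Theta+\sum_Q\lfloor m_j\rfloor Q ,
\]
with $m_0=\frac{\delta_n}4$ and $m_1=\frac{\delta_n-2D_n}4$.

\emph{A bound for $m_1$.} By \eqref{eq:D}, $D_n=2^{n-1}u_n-\sum_{i<n}2^{i-1}u_i$, and with \eqref{eq:delta}, $\delta_n+D_n=2^nu_n+2^n-1$. Lemma~\ref{lem:breaks}(ii), applied to the layers, gives $u_i\le2^{i-n}u_n$, so
\[
D_n\ge u_n\Bigl(2^{n-1}-\sum_{i<n}2^{2i-1-n}\Bigr)=\tfrac13u_n(2^n+2^{1-n}) .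
\]
Hence $\delta_n-2D_n=2^nu_n+2^n-1-3D_n<2^n$, that is, $m_1<2^{n-2}$.

\emph{Vanishing.} If all integers $r_Q$ satisfy $r_Q<2^{n-1}$, then $H^0(Y,\pi^*\Theta+\sum_Qr_QQ)=0$. Indeed the $2$-group $\operatorname{Gal}(Y/C)$, of order $2^{n-1}$, acts linearly on this finite-dimensional space in characteristic $2$. If the space is nonzero, it contains a nonzero invariant. An invariant is an element of
\[
H^0\Bigl(C,\Theta+\sum_Q\lfloor r_Q/2^{n-1}\rfloor Q\Bigr)\subset H^0(C,\Theta)=0 .
\]
Here ordinarity is used.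

\emph{Conclusion.} Since $\lfloor m_1\rfloor<2^{n-1}$, we have $H^0(Y,\Lambda_1)=0$. By Serre duality $H^1(Y,\Lambda_0)$ is dual to $H^0\bigl(Y,\pi^*\Theta+\sum_Q(\delta_{n-1}-\lfloor\delta_n/4\rfloor)Q\bigr)$. From $\delta_{n-1}=\frac12(\delta_n-D_n-1)$ we get
\[
\delta_{n-1}-\lfloor\delta_n/4\rfloor=\lceil m_1-\tfrac12\rceil ,
\]
which is $\le2^{n-2}$ for $n\ge2$ and $\le0$ for $n=1$, so in both cases $<2^{n-1}$. Hence $H^1(Y,\Lambda_0)=0$. With $\deg\Theta=g_C-1$ and $g_Y-1=2^{n-1}(g_C-1)+\sum_Q\delta_{n-1}/2$, Riemann--Roch gives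
\[
d_1(X)=h^0(Y,\Lambda_0)=\sum_Q\Bigl(\Bigl\lfloor\frac{\delta_n}4\Bigr\rfloor-\frac{\delta_{n-1}}2\Bigr)=\sum_Q\Bigl\lfloor\frac{D_n+1}4\Bigr\rfloor ,
\]
because $\delta_{n-1}$ is even and $\delta_n=2\delta_{n-1}+D_n+1$.

If $\mathcal T$ is monodromy stable, then $D_{n+1}-D_n=2^n(u_{n+1}-u_n)=d_Q2^{2n-1}$ for $n\gg0$, so $D_n=\frac{d_Q}6\,4^n+\mathrm{const}$. Since the upper breaks are integers, these differences are divisible by $2^n$. So $D_n\bmod4$ is eventually constant, and $\lfloor(D_n+1)/4\rfloor=\frac{d_Q}{24}4^n+\mathrm{const}$. Summing over $Q$ proves Theorem~\ref{thm:ordinary}. \qed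

\begin{remark}
For upper breaks $3\cdot2^{n-1}$ at one point, Theorem~\ref{thm:ordinary} gives $\lfloor(2^{2n-1}+2)/4\rfloor=2^{2n-3}$ for $n\ge2$. Over $E$ we found $2^{2n-3}+1+\varepsilon_n$. There, with $t=\xi$, $\Theta=0$ and $H^0(E,\Theta)=k\ne0$, and the claim in the proof of Proposition~\ref{prop:criterion} shows that the groups corresponding to $H^1(Y,\Lambda_0)$ and $H^0(Y,\Lambda_1)$ are both one-dimensional. The first accounts for the summand $1$, and $\varepsilon_n$ is the dimension of the kernel of the connecting map $H^0(Y,\Lambda_1)\to H^1(Y,\Lambda_0)$.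
\end{remark}

\begin{thebibliography}{9}
\bibitem{BC} Jeremy Booher and Bryden Cais, \emph{Iwasawa Theory for $p$-torsion Class Group Schemes in Characteristic $p$}, arXiv:2107.12555 (2021).
\bibitem{Br} Brylinski, Ann. Inst. Fourier 33 (1983), \S1.
\bibitem{Ka} Kato, Contemp. Math. 83 (1989), Thm.~3.2.
\end{thebibliography}

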